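\title{The energy can increase along the time-fractional Cahn--Hilliard flow}

\begin{abstract}
In the Cahn--Hilliard equation, replace the time derivative by a Caputo derivative of order $\alpha\in(0,1)$. We ask whether the Ginzburg--Landau energy is still nonincreasing along every weak solution, as it is for $\alpha=1$, and show that it is not. For $\alpha\in(2/3,1)$ we construct solutions with increasing energy on $(0,L)$ and on products of $(0,L)$ with a box, whenever the interface parameter satisfies $\varepsilon<\sqrt2\,L/\pi$. For every $\alpha\in(0,1)$ and every $\varepsilon>0$ we construct such solutions on suitable rectangles and three-dimensional boxes. All examples are small perturbations of a constant state, in which the memory of the fractional derivative moves a nearly neutral cosine mode uphill in energy.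
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The time-fractional Cahn--Hilliard equation}

Let $\alpha\in(0,1)$. For $\beta>0$ put $g_\beta(t)=t^{\beta-1}/\Gamma(\beta)$, and write $(g*v)(t)=\int_0^tg(t-s)v(s)\,\mathrm ds$. The Caputo derivative of order $\alpha$ of a function $u$ of time with $u(0)=u_0$ is
\[
\partial_t^\alpha u=\frac{\mathrm d}{\mathrm dt}\bigl(g_{1-\alpha}*(u-u_0)\bigr).
\]
For absolutely continuous $u$ it equals $g_{1-\alpha}*u'$. It is thus a weighted sum of all past velocities, and the weight $(t-s)^{-\alpha}$ of the velocity at time $s$ fades only algebraically.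

Let $\Omega\subset\mathbb R^d$, $d\in\{1,2,3\}$, be a bounded Lipschitz domain, let $\varepsilon>0$ and $\Psi(u)=\frac12(1-u^2)^2$. The Ginzburg--Landau energy is
\[
\mathcal E(u)=\int_\Omega\Psi(u)+\frac{\varepsilon^2}2|\nabla u|^2\,\mathrm dx,\qquad u\in H^1(\Omega).
\]
Its gradient flow with respect to the inner product of $\dot H^{-1}(\Omega)$, the dual of $H^1(\Omega)$ restricted to functions of mean zero (the mass $\int_\Omega u\,\mathrm dx$ being fixed), is the Cahn--Hilliard equation. Replacing $\partial_t$ by $\partial_t^\alpha$ gives the time-fractional gradient flow of $\mathcal E$,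
\begin{equation}\label{eq:CH}
\partial_t^\alpha u=\Delta\mu,\qquad\mu=\Psi'(u)-\varepsilon^2\Delta u\qquad\text{in }\Omega\times(0,T),
\end{equation}
with $\partial_nu=\partial_n\mu=0$ on $\partial\Omega\times(0,T)$ and $u(0)=u_0\in H^1(\Omega)$.

\begin{definition}\label{def:weak}
A \emph{weak solution} on $[0,T]$ is a pair $(u,\mu)$ with
\[
u\in L^\infty(0,T;H^1(\Omega))\cap C([0,T];L^2(\Omega)),\qquad\mu\in L^2(0,T;H^1(\Omega)),
\]
such that $g_{1-\alpha}*(u-u_0)$ lies in $W^{1,2}(0,T;(H^1(\Omega))')$ and vanishes at $t=0$, and such that for almost every $t\in(0,T)$ and all $\varphi\in H^1(\Omega)$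
\begin{align}
\Bigl\langle\tfrac{\mathrm d}{\mathrm dt}\bigl(g_{1-\alpha}*(u-u_0)\bigr),\varphi\Bigr\rangle+\int_\Omega\nabla\mu\cdot\nabla\varphi\,\mathrm dx&=0,\label{eq:weak1}\\
\int_\Omega\Psi'(u)\varphi+\varepsilon^2\nabla u\cdot\nabla\varphi\,\mathrm dx&=\int_\Omega\mu\varphi\,\mathrm dx.\label{eq:weak2}
\end{align}
\end{definition}

For $\alpha=1$ the energy is dissipating, that is, $t\mapsto\mathcal E(u(t))$ is nonincreasing; for smooth solutions this is the identity $\frac{\mathrm d}{\mathrm dt}\mathcal E(u)=\int_\Omega\mu\,\partial_tu=-\int_\Omega|\nabla\mu|^2$. The question of this paper is whether dissipation survives for $\alpha<1$: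
\begin{quote}
\emph{Is $\mathcal E(u(t))\le\mathcal E(u(s))$ for all $0\le s\le t\le T$, for every $\alpha\in(0,1)$, every $\Omega$, $\varepsilon$, $u_0$, $T$ as above and every weak solution $(u,\mu)$ on $[0,T]$?}
\end{quote}
The question comes from Fritz, Khristenko and Wohlmuth \cite{FKW}: it was not known whether the energy of this flow is dissipating, and no example with increasing energy was known.

\subsection{Two reasons to guess yes}

The first reason is the linear theory. Linearized at a constant state, \eqref{eq:CH} decouples into scalar equations $\partial_t^\alpha z=-\lambda z$, one for each Neumann eigenfunction, and the quadratic part of the energy is a sum of positive multiples of $\lambda z^2$ (Section~\ref{sec:modes}). The solution is $z(t)=E_\alpha(-\lambda t^\alpha)z(0)$ with the Mittag-Leffler function $E_\alpha$, and $|z|$ is nonincreasing for $\lambda\ge0$ and nondecreasing for $\lambda<0$ (Section~\ref{sec:scalar}). In both cases $\lambda z^2$ is nonincreasing. The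 linearized flow dissipates its energy, and a counterexample has to use the interaction of modes.

The second reason is the case $s=0$. Consider a finite-dimensional flow $\partial_t^\alpha z=-\nabla R(z)$ with $R\in C^1$ and an absolutely continuous solution with $|z'(t)|\le Ct^{\alpha-1}$. Then
\[
R(z(t))-R(z(0))=-\int_0^t(g_{1-\alpha}*z')\cdot z'\,\mathrm ds\le0.
\]
Indeed, $g_{1-\alpha}(t)=(\Gamma(\alpha)\Gamma(1-\alpha))^{-1}\int_0^\infty r^{\alpha-1}e^{-rt}\,\mathrm dr$ is a positive mixture of exponentials, and $y(s)=\int_0^se^{-r(s-s')}z'(s')\,\mathrm ds'$ satisfies $z'=y'+ry$ and $y(0)=0$, so that $\int_0^ty\cdot z'=\frac12|y(t)|^2+r\int_0^t|y|^2\ge0$; the bound on $z'$ justifies the exchange of integrals. For $\alpha=1$ one passes from $s=0$ to any $s$ by restarting the flow at time $s$. For $\alpha<1$ this step is not available, because after time $s$ the derivative still remembers the velocities on $[0,s]$. Our examples live in this gap.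

\subsection{Results}

The answer to the question is no.

\begin{theorem}\label{thm:A}
Let $\alpha\in(2/3,1)$, $L>0$ and $0<\varepsilon<\sqrt2\,L/\pi$. Let $\Omega=(0,L)$, or $\Omega=(0,L)\times D$ with $D$ a box in $\mathbb R^{d-1}$, $d\in\{2,3\}$ (for example $\Omega=(0,1)^2$). Then there are a trigonometric polynomial $u_0$, a time $T>0$ and a weak solution $(u,\mu)$ on $[0,2T]$ with $\mathcal E(u(2T))>\mathcal E(u(T))$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $\alpha\in(0,1)$, $\varepsilon>0$ and $d\in\{2,3\}$. There are a rectangle $\Omega$ (for $d=3$: a rectangle times an interval), a trigonometric polynomial $u_0$, a weak solution $(u,\mu)$ and times $t_1<t_2$ with $\mathcal E(u(t_2))>\mathcal E(u(t_1))$.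
\end{theorem}

Theorem~\ref{thm:A} works on a given domain but restricts $\alpha$ and $\varepsilon$. Theorem~\ref{thm:B} covers every $\alpha$ and every $\varepsilon$ but chooses the domain. We make no claim for $d=1$, $\alpha\le2/3$.

The two proofs use memory in different ways. In Theorem~\ref{thm:A} (Section~\ref{sec:A}) a slightly unstable mode receives a kick and then remembers that it started at $0$. In Theorem~\ref{thm:B} a stable mode remembers that it started far from $0$, and the tail of this memory pushes a second mode; we establish this for a planar gradient flow (Section~\ref{sec:planar}) and then realize the planar flow inside \eqref{eq:CH} (Section~\ref{sec:B}). Sections~\ref{sec:scalar} and~\ref{sec:modes} contain the common tools. Throughout, $C$ denotes positive constants that do not depend on time or on the small parameter in use ($\eta$ in Sections~\ref{sec:A} and~\ref{sec:B}, $\ell$ in Section~\ref{sec:planar}).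

\section{A single mode}\label{sec:scalar}

\subsection{Mittag-Leffler functions and variation of constants}

The beta integral gives $g_\beta*g_{\beta'}=g_{\beta+\beta'}$, and in particular $g_{1-\alpha}*g_\alpha=1$. Hence, if $F$ is continuous and $z=z_0+g_\alpha*F$, then $g_{1-\alpha}*(z-z_0)=\int_0^tF$ and $\partial_t^\alpha z=F$. We always solve fractional equations in this integral form.

The Mittag-Leffler functions are the entire functions $E_{\alpha,\beta}(\zeta)=\sum_{k\ge0}\zeta^k/\Gamma(\alpha k+\beta)$ and $E_\alpha=E_{\alpha,1}$. For $\alpha=\beta=1$ the series is that of $e^\zeta$. Since the coefficients are positive, $E_\alpha$ and $E_{\alpha,\alpha}$ are positive and increasing on $[0,\infty)$. On the negative axis we use two standard facts for $0<\alpha<1$. By Pollard's theorem, $\zeta\mapsto E_\alpha(-\zeta)$ is completely monotone on $[0,\infty)$; we need only that it is nonnegative and nonincreasing. And as $\zeta\to+\infty$,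
\[
E_{\alpha,\beta}(-\zeta)=\frac{\zeta^{-1}}{\Gamma(\beta-\alpha)}-\frac{\zeta^{-2}}{\Gamma(\beta-2\alpha)}+O(\zeta^{-3}),
\]
where $1/\Gamma=0$ at the poles of $\Gamma$, so that the first term is absent for $\beta=\alpha$. Termwise differentiation gives $\frac{\mathrm d}{\mathrm d\zeta}E_\alpha(-\zeta)=-\frac1\alpha E_{\alpha,\alpha}(-\zeta)$, so $E_{\alpha,\alpha}(-\zeta)\ge0$. A nonincreasing function that is positive for large $\zeta$ is positive everywhere. Altogether, for $\zeta\ge0$,
\begin{equation}\label{eq:ML}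
0<E_\alpha(-\zeta)\le\frac C{1+\zeta},\qquad0\le E_{\alpha,\alpha}(-\zeta)\le\frac C{(1+\zeta)^2},\qquad\lim_{\zeta\to\infty}\zeta E_\alpha(-\zeta)=\frac1{\Gamma(1-\alpha)}.
\end{equation}
For $\lambda\in\mathbb R$ define
\[
P_\lambda(t)=t^{\alpha-1}E_{\alpha,\alpha}(-\lambda t^\alpha)=\sum_{k\ge0}(-\lambda)^kg_{(k+1)\alpha}(t)\ \ge0 .
\]
Comparing this series with $E_\alpha(-\lambda t^\alpha)=\sum_{k\ge0}(-\lambda)^kg_{k\alpha+1}(t)$ term by term, we get
\begin{equation}\label{eq:ids}
P_\lambda+\lambda g_\alpha*P_\lambda=g_\alpha,\qquad E_\alpha(-\lambda t^\alpha)+\lambda g_\alpha*E_\alpha(-\lambda t^\alpha)=1,\qquad\frac{\mathrm d}{\mathrm dt}E_\alpha(-\lambda t^\alpha)=-\lambda P_\lambda(t).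
\end{equation}

\begin{lemma}\label{lem:voc}
\begin{enumerate}
\item[(a)] If $d\ge0$ is continuous on $[0,T]$ and $d\le c+c'\,g_\alpha*d$ with constants $c,c'\ge0$, then $d(t)\le c\,E_\alpha(c't^\alpha)$.
\item[(b)] Let $\lambda,z_0\in\mathbb R$ and let $f$ be bounded and measurable on $[0,T]$. The equation $z=z_0-g_\alpha*(\lambda z+f)$ has exactly one continuous solution, namely $z=E_\alpha(-\lambda t^\alpha)z_0-P_\lambda*f$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Inserting the inequality into itself $n-1$ times gives $d\le c\sum_{k<n}c'^kg_{k\alpha+1}+c'^ng_{n\alpha}*d$, and the last term is at most $c'^nT^{n\alpha}\max d/\Gamma(n\alpha+1)\to0$.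
(b) The first two identities in \eqref{eq:ids} show that the formula defines a solution. The difference $d$ of two solutions satisfies $|d|\le|\lambda|\,g_\alpha*|d|$ and vanishes by (a).
\end{proof}

\subsection{A kicked mode slides back}

The following example is the proof of Theorem~\ref{thm:A} in miniature.

\begin{example}\label{ex:kick}
Let $\nu\ge0$ and consider the gradient flow of the energy $-\frac\nu2z^2$, started at the equilibrium $z=0$ and pushed by a unit force during the time interval $[0,1]$: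
\[
z=g_\alpha*(\nu z-f),\qquad f=\mathbf 1_{[0,1]}.
\]
By Lemma~\ref{lem:voc}(b), $z(t)=-\int_{t-1}^tP_{-\nu}(s)\,\mathrm ds$ for $t\ge1$. For $\alpha=1$ the kernel is $e^{\nu s}$: after the push, $z$ stays where it is if $\nu=0$ and moves away from $0$ if $\nu>0$. For $\alpha<1$ and $\nu=0$ the kernel is the decreasing function $g_\alpha$, and
\[
z(t)=-\frac{t^\alpha-(t-1)^\alpha}{\Gamma(1+\alpha)},\qquad t\ge1,
\]
returns to $0$ like $t^{\alpha-1}$ although no force acts. The reason is visible in the definition: $g_{1-\alpha}*z'$ must vanish for $t>1$, the remembered velocities from $[0,1]$ are negative, and so later velocities have to be positive. Now fix $T\ge1$. Since $|z(2T)|<|z(T)|$ for $\nu=0$, the same holds for small $\nu>0$ by continuity, and then the energy $-\frac\nu2z^2$ is larger at time $2T$ than at time $T$. As $P_{-\nu}(t)=t^{\alpha-1}E_{\alpha,\alpha}(\nu t^\alpha)$ is close to $g_\alpha(t)$ while $\nu t^\alpha$ is small, the slide lasts for a time of order $\nu^{-1/\alpha}$.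
\end{example}

\subsection{Convolution estimates}

In \eqref{eq:CH} the nonlinearity stands under a Laplacian, so a mode with Laplace eigenvalue $\kappa$ and decay rate $\lambda\approx\varepsilon^2\kappa^2$ responds to it through the kernel $\kappa P_\lambda$. Part (a) of the next lemma shows that these kernels have one integrable majorant: the fourth-order term absorbs the two derivatives at the price of the stronger, still integrable singularity $t^{\alpha/2-1}$.

\begin{lemma}\label{lem:conv}
Let $\gamma(t)=\min(t^{\alpha/2-1},t^{-\alpha-1})$, which lies in $L^1(0,\infty)$.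
\begin{enumerate}
\item[(a)] If $\kappa\ge c_0>0$ and $\lambda\ge c_0\kappa^2$, then $0\le\kappa P_\lambda(t)\le C(\alpha,c_0)\,\gamma(t)$ for all $t>0$.
\item[(b)] For $0\le\beta<1$: $\displaystyle\int_0^t\gamma(t-s)(1+s)^{-\beta}\,\mathrm ds\le C(\alpha,\beta)(1+t)^{-\beta}$.
\item[(c)] For $\beta\ge0$: $\displaystyle\int_0^t(t-s)^{\alpha-1}(1+s)^{-\beta}\,\mathrm ds\le C(\alpha,\beta)(1+t)^{\alpha-1}\Bigl(1+\int_0^t(1+s)^{-\beta}\,\mathrm ds\Bigr)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:ML}, $\kappa P_\lambda(t)\le C\kappa t^{\alpha-1}(1+\lambda t^\alpha)^{-2}$. The bound $(1+\zeta)^{-2}\le\zeta^{-1/2}$ gives $C\kappa\lambda^{-1/2}t^{\alpha/2-1}$ with $\kappa\lambda^{-1/2}\le c_0^{-1/2}$, and $(1+\zeta)^{-2}\le\zeta^{-2}$ gives $C\kappa\lambda^{-2}t^{-\alpha-1}$ with $\kappa\lambda^{-2}\le c_0^{-5}$.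

In (b) and (c), for $t\le1$ the left side is bounded above and the right side is bounded below by positive constants. Let $t\ge1$ and split at $s=t/2$. In (b) the part $s\ge t/2$ is at most $C(1+t)^{-\beta}\|\gamma\|_{L^1}$, and the part $s\le t/2$ is at most $Ct^{-\alpha-1}(1+t)^{1-\beta}\le C(1+t)^{-\beta}$. In (c) the part $s\le t/2$ is at most $Ct^{\alpha-1}\int_0^t(1+s)^{-\beta}\,\mathrm ds$. The part $s\ge t/2$ is at most $Ct^\alpha(1+t)^{-\beta}\le C(1+t)^{\alpha-1}(1+t)^{1-\beta}$, and $(1+t)^{1-\beta}$ is at most $1$ if $\beta\ge1$ and equals $1+(1-\beta)\int_0^t(1+s)^{-\beta}\,\mathrm ds$ if $\beta<1$.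
\end{proof}

\section{The equation in cosine modes}\label{sec:modes}

\subsection{An algebra of cosine series}

Let $\Omega=\prod_{j=1}^d(0,L_j)$. For $n\in\mathbb N_0^d$ put
\[
\varphi_n(x)=\prod_j\cos(n_j\pi x_j/L_j),\qquad\kappa_n=\sum_j(n_j\pi/L_j)^2,\qquad|n|=\sum_jn_j .
\]
The $\varphi_n$ are orthogonal in $L^2(\Omega)$, satisfy the Neumann condition, and $-\Delta\varphi_n=\kappa_n\varphi_n$. We want to estimate mode by mode and still multiply functions, and we need three derivatives of $u$ to have $\mu\in H^1$. This suggests the Banach space $\mathcal A$ of real series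
\[
v=\sum_nv_n\varphi_n,\qquad\|v\|=\sum_n(1+|n|)^3|v_n|<\infty .
\]
Elements of $\mathcal A$ lie in $C^3(\overline\Omega)$ and satisfy the Neumann condition, and $|v_n|\le\|v\|$, $\sup|v|\le\|v\|$. By $2\cos A\cos B=\cos(A-B)+\cos(A+B)$, the product $\varphi_n\varphi_m$ is the average of the $2^d$ functions with indices $(|n_j\pm m_j|)_j$. These indices have length at most $|n|+|m|$, and $1+|n|+|m|\le(1+|n|)(1+|m|)$. Hence $\|\varphi_n\varphi_m\|\le\|\varphi_n\|\|\varphi_m\|$, and by bilinearity $\|vw\|\le\|v\|\|w\|$: the space $\mathcal A$ is a Banach algebra. Two kinds of closed subalgebras will be used. Since $|n_j\pm m_j|\equiv n_j+m_j\pmod2$, the series with $v_n=0$ for all odd $|n|$ form a subalgebra $\mathcal A^{\mathrm{ev}}$. The functions that do not depend on a given set of variables form another one.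

\subsection{Modes and energy near a constant state}

Let $u=\bar u+v$ with a constant $\bar u$ and $v$ of mean zero, that is, $v_0=0$. Put
\[
a=\Psi''(\bar u)=6\bar u^2-2,\qquad N(v)=6\bar uv^2+2v^3,\qquad\lambda_n=\kappa_n(\varepsilon^2\kappa_n+a).
\]
Then $\Psi'(\bar u+v)=\Psi'(\bar u)+av+N(v)$, so for $n\ne0$ the coefficient of $\mu$ is $\mu_n=(a+\varepsilon^2\kappa_n)v_n+N(v)_n$, and \eqref{eq:CH} becomes $\partial_t^\alpha v_n=-\kappa_n\mu_n$. In integral form, and equivalently by Lemma~\ref{lem:voc}(b),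
\begin{align}
v_n&=v_n(0)-g_\alpha*\bigl(\lambda_nv_n+\kappa_nN(v)_n\bigr),\label{eq:mode1}\\
v_n&=E_\alpha(-\lambda_nt^\alpha)v_n(0)-\kappa_nP_{\lambda_n}*N(v)_n,\label{eq:mode2}
\end{align}
for all $n\ne0$. From $\Psi(\bar u+v)=\Psi(\bar u)+\Psi'(\bar u)v+\frac a2v^2+2\bar uv^3+\frac12v^4$, $\int_\Omega v=0$ and orthogonality,
\begin{equation}\label{eq:energy}
\mathcal E(\bar u+v)-\mathcal E(\bar u)=\frac12\sum_{n\ne0}\frac{\lambda_n}{\kappa_n}v_n^2\int_\Omega\varphi_n^2+2\bar u\int_\Omega v^3+\frac12\int_\Omega v^4 .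
\end{equation}
A mode is stable if $\lambda_n>0$, unstable if $\lambda_n<0$, and neutral if $\lambda_n=0$, which means $\kappa_n=-a/\varepsilon^2$. A neutral mode requires $a<0$, and the quadratic interaction $6\bar uv^2$ requires $\bar u\ne0$. In both proofs $0<\bar u<1/\sqrt3$, and then
\begin{equation}\label{eq:Nbound}
\|N(v)\|\le6\|v\|^2\qquad\text{for }\|v\|\le1 .
\end{equation}

\subsection{Construction of weak solutions}

Our estimates will be continuity arguments, for which it is convenient to have a solution on $[0,\infty)$ from the start. We therefore cut the nonlinearity off outside the unit ball: let $\rho(v)=v\min(1,1/\|v\|)$ and $\widetilde N=N\circ\rho$.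

\begin{proposition}\label{prop:exist}
For every $v(0)\in\mathcal A$ of mean zero, the system \eqref{eq:mode2} with $N$ replaced by $\widetilde N$, together with $v_0\equiv0$, has a unique solution $v\in C([0,\infty);\mathcal A)$. If $v(0)$ lies in one of the subalgebras above, so does $v(t)$ for all $t$. If $\|v\|\le1$ on $[0,T]$, then $u=\bar u+v$, $\mu=\Psi'(u)-\varepsilon^2\Delta u$ is a weak solution on $[0,T]$ with $u_0=\bar u+v(0)$.
\end{proposition}

\begin{proof}
\emph{$\widetilde N$ is globally Lipschitz.} The polynomial $N$ is Lipschitz on the unit ball of the algebra $\mathcal A$, so it suffices to show that $\rho$ is $2$-Lipschitz. If $\|v\|\ge\|w\|\ge1$, then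
\[
\|\rho(v)-\rho(w)\|\le\frac{\|v-w\|}{\|v\|}+\|w\|\Bigl(\frac1{\|w\|}-\frac1{\|v\|}\Bigr)=\frac{\|v-w\|+\|v\|-\|w\|}{\|v\|}\le2\|v-w\|.
\]
If $\|v\|\ge1>\|w\|$, then $\|\rho(v)-w\|\le(\|v\|-1)+\|v-w\|\le2\|v-w\|$. On the unit ball $\rho$ is the identity.

\emph{The linear operators.} Fix $T>0$. If $\kappa_n\ge2|a|/\varepsilon^2$ and $n\ne0$, then $\lambda_n\ge\frac12\varepsilon^2\kappa_n^2$ and Lemma~\ref{lem:conv}(a) applies with a fixed $c_0$. The finitely many other modes satisfy $\kappa_nP_{\lambda_n}(t)\le C_Tt^{\alpha-1}$ on $(0,T)$. So there is $\gamma_T\in L^1(0,T)$ with $\kappa_nP_{\lambda_n}\le\gamma_T$ for all $n$. Let $F\in C([0,T];\mathcal A)$. Each $\kappa_nP_{\lambda_n}*F_n$ is continuous. The tails $\sum_{|n|>m}(1+|n|)^3|F_n(s)|$ are continuous in $s$ and decrease to $0$ as $m\to\infty$, uniformly on $[0,T]$ by Dini's theorem. Therefore $\mathcal KF=\sum_{n\ne0}(\kappa_nP_{\lambda_n}*F_n)\varphi_n$ converges in $\mathcal A$ uniformly on $[0,T]$, it belongs to $C([0,T];\mathcal A)$,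 and $\|\mathcal KF(t)\|\le(\gamma_T*\|F\|)(t)$. The series $\sum_nE_\alpha(-\lambda_nt^\alpha)v_n(0)\varphi_n$ also defines an element of $C([0,T];\mathcal A)$, because its factors are continuous and bounded uniformly in $n$ and $t\le T$.

\emph{Existence and uniqueness.} In the norm $\sup_{t\le T}e^{-\Lambda t}\|v(t)\|$ the map $v\mapsto\mathcal K\widetilde N(v)$ has Lipschitz constant at most $C\int_0^Te^{-\Lambda s}\gamma_T(s)\,\mathrm ds$, which is less than $1$ for large $\Lambda$. The contraction principle gives a unique solution on each $[0,T]$, hence on $[0,\infty)$. The fixed point iteration preserves the subalgebras, because $\widetilde N$ does and the linear operators are diagonal.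

\emph{Weak solution.} Let $\|v\|\le1$ on $[0,T]$, so that $\widetilde N(v)=N(v)$ and \eqref{eq:mode1} holds. We have $u\in C([0,T];C^3(\overline\Omega))$. Since $\kappa_n\le C|n|^2$ and $v,N(v)\in C([0,T];\mathcal A)$, the series $\sum_n(1+|n|)|\mu_n|$ converges uniformly on $[0,T]$. As $\|\varphi_n\|_{H^1}\le C(1+|n|)$, the cosine series of $\mu$ converges in $H^1(\Omega)$ uniformly in time, and $\mu\in C([0,T];H^1(\Omega))$. Identity \eqref{eq:weak2} follows by integration by parts from the Neumann condition for $u$. By \eqref{eq:mode1}, $v_n-v_n(0)=-g_\alpha*(\kappa_n\mu_n)$, and convolution with $g_{1-\alpha}$ gives $g_{1-\alpha}*(v_n-v_n(0))=-\int_0^t\kappa_n\mu_n\,\mathrm ds$. Multiply by $\int_\Omega\varphi_n\varphi$ with $\varphi\in H^1(\Omega)$, use $\kappa_n\int_\Omega\varphi_n\varphi=\int_\Omega\nabla\varphi_n\cdot\nabla\varphi$, and sum over $n$; both series converge uniformly in time. The result is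
\[
\bigl\langle g_{1-\alpha}*(u-u_0),\varphi\bigr\rangle=-\int_0^t\!\int_\Omega\nabla\mu\cdot\nabla\varphi\,\mathrm dx\,\mathrm ds .
\]
So $g_{1-\alpha}*(u-u_0)\in C^1([0,T];(H^1(\Omega))')$, it vanishes at $t=0$, and \eqref{eq:weak1} holds.
\end{proof}

\begin{remark}[Extra variables]\label{rem:extra}
Let $v$ be the solution of Proposition~\ref{prop:exist} on a box $\Omega'$, and regard it as a function on $\Omega'\times D$ that does not depend on the variables in the box $D$. It has the same coefficients, the same $\lambda_n$ and the same norm, so it is the solution of Proposition~\ref{prop:exist} on $\Omega'\times D$ and gives a weak solution there, with energy multiplied by $|D|$. It is therefore enough to prove Theorem~\ref{thm:A} for $\Omega=(0,L)$ and Theorem~\ref{thm:B} for $d=2$.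
\end{remark}

\section{A kick from two stable modes: proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $\Omega=(0,L)$, $\kappa=(\pi/L)^2$, $\varphi_k=\cos(k\pi x/L)$ and $\kappa_k=\kappa k^2$. The hypothesis on $\varepsilon$ reads $\varepsilon^2\kappa<2$.

\subsection{The scales}

To realize Example~\ref{ex:kick} we choose $\bar u$ so that the first mode is slightly unstable, $\lambda_1=-\nu$, and all other modes are stable. Since $a\ge-2$, this is possible with $\bar u$ bounded away from $0$ precisely when $\varepsilon^2\kappa<2$. (If $\varepsilon^2\kappa\ge2$, then $\Psi''\ge-2$ and the Poincar\'e inequality make $\mathcal E$ convex on functions of fixed mass, and no constant state has an unstable mode.) The external force of the example must now come from the equation itself. No square $\varphi_k^2=\frac12(1+\varphi_{2k})$ has a $\varphi_1$-component, but $2\varphi_2\varphi_3=\varphi_1+\varphi_5$ has one, so we start with the perturbation $\eta(\varphi_2+\varphi_3)$.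

The difficulty is that the source of the kick carries energy and, by \eqref{eq:ML}, dies only algebraically. The stable modes decay like $\eta t^{-\alpha}$. They force the first mode with strength $\eta^2t^{-2\alpha}$, which is integrable at infinity for $\alpha>1/2$ and then acts like a kick of total size $\eta^2$. The amplitude $z$ of $\varphi_1$ slides back like $\eta^2t^{\alpha-1}$ up to times $T\approx\nu^{-1/\alpha}$. Between $T$ and $2T$ the first mode gains energy of order $\nu z^2\approx\eta^4T^{\alpha-2}$, while the stable modes lose energy of order $\eta^2T^{-2\alpha}$. The gain wins if $T^{3\alpha-2}\gg\eta^{-2}$. This is the origin of the condition $\alpha>2/3$: for $\alpha\le2/3$, $T\ge1$ and $\eta\le1$ one has $\eta^2T^{-2\alpha}\ge\eta^4T^{\alpha-2}$. On the other hand, $z^2\varphi_1^2$ feeds back into $\varphi_2$ with strength $\eta^4T^{2\alpha-2}$, and this is small compared with $\eta T^{-\alpha}$ if $T^{3\alpha-2}\ll\eta^{-3}$. We take the middle of the window, $T^{3\alpha-2}=\eta^{-5/2}$.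

\subsection{Parameters}

Fix $\theta\in(0,1]$ so small that
\begin{equation}\label{eq:theta}
4^{\alpha-1}E_{\alpha,\alpha}(2^\alpha\theta)^2<E_{\alpha,\alpha}(\theta)^2 .
\end{equation}
This is possible by continuity at $\theta=0$, since $4^{\alpha-1}<1$. It says that $P_{-\nu}(2T)<P_{-\nu}(T)$ when $\nu T^\alpha=\theta$. (For $\alpha=1$ it would read $e^{4\theta}<e^{2\theta}$.) For small $\eta>0$ define $T$, $\nu$ and $\bar u>0$ by
\[
T^{3\alpha-2}=\eta^{-5/2},\qquad\nu=\theta T^{-\alpha},\qquad6\bar u^2=2-\varepsilon^2\kappa-\nu/\kappa .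
\]
As $\eta\to0$ we have $T\to\infty$, $\nu\to0$ and $\bar u\to\bar u_0=\sqrt{(2-\varepsilon^2\kappa)/6}>0$. Here $a=-\varepsilon^2\kappa-\nu/\kappa$ and $\lambda_1=-\nu$. For $k\ge2$ and $\nu\le\varepsilon^2\kappa^2$,
\[
\lambda_k=\kappa k^2\bigl(\varepsilon^2\kappa(k^2-1)-\nu/\kappa\bigr)\ge\varepsilon^2\kappa^2k^2(k^2-2)\ge\tfrac12\varepsilon^2\kappa_k^2 ,
\]
so Lemma~\ref{lem:conv}(a) holds for all $k\ge2$ with a constant independent of $\eta$. For the first mode, $\nu t^\alpha\le2^\alpha\theta\le2$ on $[0,2T]$, and hence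
\begin{equation}\label{eq:Pnu}
0\le P_{-\nu}(t)\le E_{\alpha,\alpha}(2)\,t^{\alpha-1},\qquad0<t\le2T .
\end{equation}

Let $u_0=\bar u+\eta(\varphi_2+\varphi_3)$ and let $v$ be the solution of Proposition~\ref{prop:exist}. Write $v=z\varphi_1+w$, where $w$ contains the modes $k\ge2$, and put
\[
e_k(t)=E_\alpha(-\lambda_kt^\alpha),\qquad w^{\mathrm{lin}}=\eta(e_2\varphi_2+e_3\varphi_3),\qquad J=P_{-\nu}*(e_2e_3).
\]
By \eqref{eq:ML}, $0<e_k(t)\le C(1+t)^{-\alpha}$ for $k=2,3$, uniformly in $\eta$. By this bound, \eqref{eq:Pnu} and Lemma~\ref{lem:conv}(c) with $\beta=2\alpha>1$, there are constants $C_3\ge91$ and $C_4$, depending only on $\alpha,\varepsilon,L$, such that on $[0,2T]$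
\begin{equation}\label{eq:lin}
\|w^{\mathrm{lin}}(t)\|\le C_3\eta(1+t)^{-\alpha},\qquad0\le J(t)\le C_4(1+t)^{\alpha-1}.
\end{equation}

\subsection{Bounds up to time $2T$}

\begin{lemma}\label{lem:boot}
Let $C_1=4\kappa C_4+1$ and $C_2=2C_3$. For all small $\eta$ and all $t\in[0,2T]$,
\begin{equation}\label{eq:boot}
|z(t)|\le C_1\eta^2(1+t)^{\alpha-1},\qquad\|w(t)\|\le C_2\eta(1+t)^{-\alpha},
\end{equation}
\begin{equation}\label{eq:zJ}
\bigl|z(t)+6\bar u\kappa\eta^2J(t)\bigr|\le C\eta^{9/4}(1+t)^{\alpha-1}.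
\end{equation}
\end{lemma}

\begin{proof}
At $t=0$ we have $z=0$ and $\|w\|=(3^3+4^3)\eta=91\eta$, so \eqref{eq:boot} holds strictly. We show that for $\eta$ below a threshold independent of $t_0$, if \eqref{eq:boot} holds on $[0,t_0]\subset[0,2T]$, then it holds there with strict inequalities, and \eqref{eq:zJ} holds. By continuity \eqref{eq:boot} then extends to all of $[0,2T]$. Assume \eqref{eq:boot} on $[0,t_0]$. Then $\|v\|=8|z|+\|w\|<1$ for small $\eta$, and $\widetilde N(v)=N(v)$. We use repeatedly that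
\begin{equation}\label{eq:window}
(1+s)^{3\alpha-2}\le(1+2T)^{3\alpha-2}\le C\eta^{-5/2}\qquad\text{for }s\le2T .
\end{equation}

\emph{The stable modes.} By \eqref{eq:Nbound}, $\|N(v)\|\le C(z^2+\|w\|^2)\le C\bigl(\eta^4(1+s)^{2\alpha-2}+\eta^2(1+s)^{-2\alpha}\bigr)$. By \eqref{eq:window},
\[
\eta^4(1+s)^{2\alpha-2}=\eta(1+s)^{-\alpha}\cdot\eta^3(1+s)^{3\alpha-2}\le C\eta^{3/2}(1+s)^{-\alpha},
\]
so $\|N(v)\|\le C\eta^{3/2}(1+s)^{-\alpha}$. By \eqref{eq:mode2}, $w-w^{\mathrm{lin}}=-\sum_{k\ge2}(\kappa_kP_{\lambda_k}*N(v)_k)\varphi_k$, and Lemma~\ref{lem:conv}(a) and (b) with $\beta=\alpha$ give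
\begin{equation}\label{eq:wlin}
\|w(t)-w^{\mathrm{lin}}(t)\|\le C\bigl(\gamma*\|N(v)\|\bigr)(t)\le C\eta^{3/2}(1+t)^{-\alpha}.
\end{equation}
With \eqref{eq:lin}, $\|w\|\le(C_3+C\eta^{1/2})\eta(1+t)^{-\alpha}$, which is the strict bound for small $\eta$.

\emph{The first mode.} By \eqref{eq:mode2}, $z=-\kappa P_{-\nu}*N(v)_1$. We extract the leading part of $N(v)_1=6\bar u(v^2)_1+2(v^3)_1$ from $v^2=z^2\varphi_1^2+2z\varphi_1w+w^2$. The term $z^2\varphi_1^2=\frac12z^2(1+\varphi_2)$ does not contribute. From $2\varphi_2^2=1+\varphi_4$, $2\varphi_3^2=1+\varphi_6$ and $2\varphi_2\varphi_3=\varphi_1+\varphi_5$ we get $((w^{\mathrm{lin}})^2)_1=\eta^2e_2e_3$, and $\|w^2-(w^{\mathrm{lin}})^2\|\le\|w-w^{\mathrm{lin}}\|\,\|w+w^{\mathrm{lin}}\|\le C\eta^{5/2}(1+s)^{-2\alpha}$ by \eqref{eq:wlin}. Hence $N(v)_1=6\bar u\eta^2e_2e_3+r$ with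
\begin{align*}
|r|&\le C\bigl(|z|\|w\|+\eta^{5/2}(1+s)^{-2\alpha}+\|w\|^3+|z|^3\bigr)\\
&\le C\bigl(\eta^3(1+s)^{-1}+\eta^{5/2}(1+s)^{-2\alpha}+\eta^3(1+s)^{-3\alpha}+\eta^6(1+s)^{3\alpha-3}\bigr)\\
&\le C\bigl(\eta^{5/2}(1+s)^{-1}+\eta^6(1+s)^{3\alpha-3}\bigr),
\end{align*}
because $2\alpha>1$. Apply \eqref{eq:Pnu} and Lemma~\ref{lem:conv}(c) with $\beta=1$ and with $\beta=3-3\alpha\in(0,1)$:
\[
|P_{-\nu}*r|(t)\le C(1+t)^{\alpha-1}\bigl(\eta^{5/2}(1+\log(1+2T))+\eta^6(1+2T)^{3\alpha-2}\bigr).
\]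
Since $T$ is a power of $1/\eta$, the first term in the bracket is at most $C\eta^{9/4}$, and the second is at most $C\eta^{7/2}$ by \eqref{eq:window}. This is \eqref{eq:zJ}. As $6\bar u<4$, \eqref{eq:lin} gives $|z|\le(4\kappa C_4+C\eta^{1/4})\eta^2(1+t)^{\alpha-1}$, which is the strict bound for small $\eta$.
\end{proof}

In particular $\|v\|<1$ on $[0,2T]$, and Proposition~\ref{prop:exist} provides a weak solution $(u,\mu)$ on $[0,2T]$ with $u=\bar u+v$.

\subsection{The first mode at late times}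

Seen from times of order $T$, the force $e_2e_3$ is concentrated at $t=0$, and $J$ should be close to a multiple of $P_{-\nu}$. All symbols $o(\cdot)$ refer to $\eta\to0$ and are uniform in $t\in[T,2T]$. We split $J(t)=\int_0^tP_{-\nu}(t-s)e_2e_3(s)\,\mathrm ds$ at $s=\sqrt t$ and $s=t/2$.

For $s\le\sqrt t$ we have $s/t\le T^{-1/2}\to0$ and $0\le\nu t^\alpha-\nu(t-s)^\alpha\le2\bigl(1-(1-T^{-1/2})^\alpha\bigr)\to0$. Since $E_{\alpha,\alpha}$ is uniformly continuous and bounded below by $E_{\alpha,\alpha}(0)>0$ on $[0,2]$,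
\[
\frac{P_{-\nu}(t-s)}{P_{-\nu}(t)}=\Bigl(1-\frac st\Bigr)^{\alpha-1}\frac{E_{\alpha,\alpha}(\nu(t-s)^\alpha)}{E_{\alpha,\alpha}(\nu t^\alpha)}=1+o(1)\qquad\text{uniformly in }s\le\sqrt t .
\]
As $\nu\to0$, $\lambda_k\to\lambda_k^0=\varepsilon^2\kappa^2k^2(k^2-1)$, and $e_2e_3\le C(1+s)^{-2\alpha}$ uniformly in $\nu$. By dominated convergence,
\[
\int_0^{\sqrt t}e_2e_3\,\mathrm ds=I_0+o(1),\qquad I_0=\int_0^\infty E_\alpha(-\lambda_2^0s^\alpha)E_\alpha(-\lambda_3^0s^\alpha)\,\mathrm ds\in(0,\infty).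
\]
By \eqref{eq:Pnu}, the part $\sqrt t\le s\le t/2$ is at most $Ct^{\alpha-1}\int_{\sqrt T}^\infty(1+s)^{-2\alpha}\,\mathrm ds=o(t^{\alpha-1})$, and the part $s\ge t/2$ is at most $Ct^\alpha t^{-2\alpha}=o(t^{\alpha-1})$, again because $2\alpha>1$. So $J(t)=t^{\alpha-1}(I_0E_{\alpha,\alpha}(\nu t^\alpha)+o(1))$, and \eqref{eq:zJ} gives, with $c_*=6\bar u_0\kappa I_0>0$,
\begin{equation}\label{eq:zasym}
z(t)=-c_*\eta^2t^{\alpha-1}\bigl(E_{\alpha,\alpha}(\nu t^\alpha)+o(1)\bigr),\qquad t\in[T,2T].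
\end{equation}

\subsection{Comparison of the energies}

In \eqref{eq:energy} the quadratic term of the first mode is $-\frac{L\nu}{4\kappa}z^2$, since $\int\varphi_1^2=L/2$. The other quadratic terms are bounded by $C\|w\|^2$. In the cubic term the dangerous contribution $z^3\int\varphi_1^3$ vanishes, and the rest is bounded by $C(z^2\|w\|+\|w\|^2)$. The quartic term is bounded by $C(z^4+\|w\|^2)$. Thus
\[
\mathcal E(u)-\mathcal E(\bar u)=-\frac{L\nu}{4\kappa}z^2+\mathrm{Err},\qquad|\mathrm{Err}|\le C\bigl(\|w\|^2+z^2\|w\|+z^4\bigr).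
\]
At $t\in\{T,2T\}$ we compare the three error terms, bounded by \eqref{eq:boot}, with the scale $\nu\eta^4T^{2\alpha-2}=\theta\eta^4T^{\alpha-2}$ of the main term:
\[
\frac{\eta^2T^{-2\alpha}}{\eta^4T^{\alpha-2}}=\frac{\eta^{-2}}{T^{3\alpha-2}}=\eta^{1/2},\qquad\frac{\eta^4T^{2\alpha-2}\cdot\eta T^{-\alpha}}{\eta^4T^{\alpha-2}}=\eta,\qquad\frac{\eta^8T^{4\alpha-4}}{\eta^4T^{\alpha-2}}=\eta^4T^{3\alpha-2}=\eta^{3/2}.
\]
All three tend to $0$. By \eqref{eq:zasym} and $\nu T^\alpha=\theta$, as $\eta\to0$,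
\[
\frac{\mathcal E(u(2T))-\mathcal E(u(T))}{\nu\eta^4T^{2\alpha-2}}\;\longrightarrow\;\frac{Lc_*^2}{4\kappa}\Bigl(E_{\alpha,\alpha}(\theta)^2-4^{\alpha-1}E_{\alpha,\alpha}(2^\alpha\theta)^2\Bigr),
\]
and the limit is positive by \eqref{eq:theta}. Hence $\mathcal E(u(2T))>\mathcal E(u(T))$ for all small $\eta$. With Remark~\ref{rem:extra}, Theorem~\ref{thm:A} is proved. \qed

\section{A planar gradient flow with increasing energy}\label{sec:planar}

For $\alpha\le2/3$ the slow decay of the stable modes defeats the previous construction. We now turn this slow decay into the driving force. For $\ell>0$ let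
\[
R(p,q)=\tfrac12p^2-pq^2+\tfrac\ell2q^2 .
\]
Its fractional gradient flow is $\partial_t^\alpha p=-p+q^2$, $\partial_t^\alpha q=(2p-\ell)q$.

\begin{proposition}\label{prop:planar}
For every $\alpha\in(0,1)$ there are $\ell,p_0,q_0,S>0$, a continuous solution on $[0,S]$ of
\begin{equation}\label{eq:planar}
p=p_0+g_\alpha*(-p+q^2),\qquad q=q_0+g_\alpha*\bigl((2p-\ell)q\bigr),
\end{equation}
and times $0\le s_1<s_2\le S$ with $R(p,q)(s_2)>R(p,q)(s_1)$.
\end{proposition}

\subsection{Memory as a frozen force}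

Let $e(t)=E_\alpha(-t^\alpha)$ and $m(t)=p_0e(t)$. By Lemma~\ref{lem:voc}(b) and \eqref{eq:ids}, the first equation in \eqref{eq:planar} is equivalent to
\begin{equation}\label{eq:pform}
p=m+P_1*q^2,\qquad\text{where }P_1=-e'\ge0,\quad\int_0^tP_1=1-e(t).
\end{equation}
Complete the square:
\begin{equation}\label{eq:square}
R=\tfrac12(p-q^2)^2+V(q),\qquad V(q)=\tfrac\ell2q^2-\tfrac12q^4 .
\end{equation}
If $q$ changes little over times of order $1$, then $P_1*q^2\approx q^2$ at late times, so $p-q^2\approx m$, and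
\[
R\approx\tfrac12m^2+V(q),\qquad\partial_t^\alpha q\approx-V'(q)+2mq .
\]
The memory $m$ of the initial value $p_0$ acts on $q$ as an external force. Look at the time $S$ at which $m=\frac32\ell$. There the rate $2p-\ell$ is at least $2\ell$, so $q$ doubles in a time of order $\ell^{-1/\alpha}$. The function $V$ increases for $0<q^2<\ell/2$, and a doubling from $\sqrt\ell/4$ to $\sqrt\ell/2$ gains
\begin{equation}\label{eq:gain}
V(\sqrt\ell/2)-V(\sqrt\ell/4)=\Bigl(\frac18-\frac1{32}\Bigr)\ell^2-\Bigl(\frac1{32}-\frac1{512}\Bigr)\ell^2=\frac{33}{512}\ell^2 .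
\end{equation}
Meanwhile $\frac12m^2$ decreases. But $m\approx p_0t^{-\alpha}/\Gamma(1-\alpha)$ is a power of $t$, so it changes by a given factor only when $t$ does, and $S$ is of order $(p_0/\ell)^{1/\alpha}$. If $p_0$ is large, the doubling time is a small fraction of $S$, and $m$ is almost frozen. The argument rests on three time scales $1\ll\ell^{-1/\alpha}\ll S$: we first choose $p_0$ large, then $\ell$ small. For $\alpha=1$ the second inequality is of no use, since $m=p_0e^{-t}$ falls from $\frac32\ell$ to $\frac12\ell$ in time $\log3$.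

The doubling has to take place near time $S$: earlier, $m$ is much larger than $\ell$, and a change of $\frac12m^2$ by one percent can exceed the gain \eqref{eq:gain}. We choose $q_0$ so that the maximum of $q$ on $[0,S]$ equals $\sqrt\ell/2$. For $\alpha=1$, a solution of $q'=bq$ with $b>0$ is increasing, and the maximum is at the right endpoint. For $\alpha<1$ we know from Example~\ref{ex:kick} that a positive rate does not prevent a slide back. The next lemma shows that such a slide is short if the rate is comparable to a constant $A$ near the maximum.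

\begin{lemma}\label{lem:max}
There is $K=K(\alpha)>0$ with the following property. Let $A>0$, $0\le\tau\le S'$, and let $b,q\ge0$ be continuous on $[0,S']$ with $q=q_0+g_\alpha*(bq)$, $q_0\ge0$ and $q(\tau)=\max_{[0,S']}q=M>0$. If $b\le3A$ on $[\max(0,\tau-A^{-1/\alpha}),\tau]$ and $b\ge A$ on $[\tau,S']$, then $S'-\tau\le KA^{-1/\alpha}$.
\end{lemma}

\begin{proof}
Let $\mathsf d=(\Gamma(1+\alpha)/6)^{1/\alpha}$, $\delta=\mathsf dA^{-1/\alpha}$ and $\tau_0=\max(0,\tau-\delta)$. We have $\mathsf d\le1$, because $\Gamma(1+\alpha)\le1$ by the convexity of $\Gamma$ and $\Gamma(1)=\Gamma(2)=1$. Put $W(r)=q(\tau+r)$ for $0\le r\le S'-\tau$.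

\emph{$W$ cannot drop at once.} The recent past contributes at most half of $q(\tau)$:
\[
\int_{\tau_0}^\tau g_\alpha(\tau-s)\,bq\,\mathrm ds\le3AM\frac{\delta^\alpha}{\Gamma(1+\alpha)}=\frac M2,\qquad\text{so}\qquad q_0+\int_0^{\tau_0}g_\alpha(\tau-s)\,bq\,\mathrm ds\ge\frac M2 .
\]
The older past is forgotten slowly. If $\tau_0>0$, $s\le\tau_0$ and $0\le r\le\delta$, then $\tau-s\ge\delta$ and
\[
\frac{g_\alpha(\tau+r-s)}{g_\alpha(\tau-s)}=\Bigl(\frac{\tau-s}{\tau-s+r}\Bigr)^{1-\alpha}\ge\frac12 .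
\]
Dropping nonnegative terms, $W(r)\ge q_0+\int_0^{\tau_0}g_\alpha(\tau+r-s)\,bq\,\mathrm ds\ge M/4$ for $0\le r\le\min(\delta,S'-\tau)$.

\emph{$W$ then grows.} Keeping only the integral over $[\tau,\tau+r]$ gives $W\ge A\,g_\alpha*W$, and by iteration $W\ge A^ng_{n\alpha}*W$. Fix an integer $n$ with $n\alpha>1$, so that $g_{n\alpha}$ is increasing. If $r=S'-\tau\ge\delta$, then
\[
M\ge W(r)\ge A^n\int_0^\delta g_{n\alpha}(r-s)W(s)\,\mathrm ds\ge A^n\delta\,g_{n\alpha}(r-\delta)\frac M4 .
\]
With $r=\zeta A^{-1/\alpha}$ the powers of $A$ cancel, and $\mathsf d(\zeta-\mathsf d)^{n\alpha-1}\le4\Gamma(n\alpha)$. So $\zeta\le K:=\mathsf d+(4\Gamma(n\alpha)/\mathsf d)^{1/(n\alpha-1)}$. If $S'-\tau<\delta$, the claim holds because $K\ge\mathsf d$.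
\end{proof}

\subsection{Proof of Proposition~\ref{prop:planar}}

\emph{Slow variation of the memory.} By \eqref{eq:ML}, $h(t)=(1+t)^\alpha e(t)$ is continuous and positive with limit $1/\Gamma(1-\alpha)>0$ at infinity. Let $h_0=\inf h>0$ and $h_1=\sup h<\infty$. As a function of $\log(1+t)\in[0,\infty)$, $\log h$ is continuous with a finite limit, hence uniformly continuous, and so is $\log e=\log h-\alpha\log(1+t)$. With $\omega=1.01$ there is therefore $\sigma\in(0,\frac12]$ such that
\begin{equation}\label{eq:slow}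
e(t)\le\omega\,e(t')\qquad\text{whenever }0\le t\le t'\le t+\sigma(1+t).
\end{equation}
With $K$ from Lemma~\ref{lem:max}, fix $p_0$ so large that
\begin{equation}\label{eq:p0}
(K+1)\Bigl(\frac2{p_0h_0}\Bigr)^{1/\alpha}\le\frac\sigma8 .
\end{equation}
From now on $p_0$ is fixed, $\ell\to0$, and $o(\cdot)$ refers to this limit. For $\ell<\frac23p_0$ choose $S$ with $m(S)=\frac32\ell$. Then $S\to\infty$ because $e>0$, and $m\ge\frac32\ell$ on $[0,S]$. Put $M=\sqrt\ell/2$.

\emph{Choice of $q_0$.} We shoot in $q_0$, and truncate to have solutions on all of $[0,S]$. Let $\chi(q)=\max(0,\min(q,\sqrt\ell))$, let $p[q]=m+P_1*\chi(q)^2$, which takes values in $[0,p_0+\ell]$, and consider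
\[
q=q_0+g_\alpha*F[q],\qquad F[q]=(2p[q]-\ell)\chi(q).
\]
Since $|p[q]-p[\tilde q]|(t)\le2\sqrt\ell\max_{[0,t]}|q-\tilde q|$ and $|2p[q]-\ell|\le2p_0+\ell$, we have $|F[q]-F[\tilde q]|(t)\le(2p_0+5\ell)\max_{[0,t]}|q-\tilde q|$. In the norm $\max_{t\le S}e^{-\Lambda t}|q(t)|$ the map $q\mapsto g_\alpha*F[q]$ thus has Lipschitz constant at most $(2p_0+5\ell)\int_0^\infty e^{-\Lambda s}g_\alpha(s)\,\mathrm ds=(2p_0+5\ell)\Lambda^{-\alpha}\le\frac12$ for large $\Lambda$. So there is a unique solution for each $q_0$, and two solutions differ in this norm by at most twice the difference of their initial values. The maximum of $q$ on $[0,S]$ is therefore continuous in $q_0$. It equals $0$ for $q_0=0$ and is at least $M$ for $q_0=M$. Fix $q_0\in(0,M]$ with $\max_{[0,S]}q=M$, and put $p=p[q]$ and $b=2p-\ell$. On $[0,S]$ we have $b\ge2m-\ell>0$, hence $q\ge q_0>0$, and $q\le M<\sqrt\ell$. So $\chi(q)=q$, and $(p,q)$ solves \eqref{eq:planar} by \eqref{eq:pform}. From $m\le p\le m+M^2=m+\ell/4$ and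 $\ell\le\frac23m$,
\begin{equation}\label{eq:rate}
2\ell\le\tfrac43m\le b\le2m\qquad\text{on }[0,S].
\end{equation}

\emph{Step 1: the maximum is attained late.} Let $q(s_2)=M$ and $A=m(s_2)\ge p_0h_0(1+s_2)^{-\alpha}$. By \eqref{eq:p0}, $(K+1)A^{-1/\alpha}\le\frac\sigma8(1+s_2)$. For $t\in[\max(0,s_2-A^{-1/\alpha}),s_2]$ we get $1+t\ge(1-\frac\sigma8)(1+s_2)\ge\frac12(1+s_2)$, so $s_2-t\le\sigma(1+t)$, and \eqref{eq:slow}, \eqref{eq:rate} give $b(t)\le2\omega A\le3A$. Let $S'=\min(S,s_2+(K+1)A^{-1/\alpha})$. For $t\in[s_2,S']$, \eqref{eq:slow} and \eqref{eq:rate} give $b(t)\ge\frac4{3\omega}A\ge A$. Lemma~\ref{lem:max} with $\tau=s_2$ yields $S'-s_2\le KA^{-1/\alpha}$, which forces $S'=S$. Therefore $S-s_2\le\frac\sigma8(1+S)$.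

\emph{Step 2: the last doubling is fast.} Suppose $q\ge M/2$ on an interval $[s,s_2]$. By \eqref{eq:rate},
\[
M=q(s_2)\ge\int_s^{s_2}g_\alpha(s_2-r)\,bq\,\mathrm dr\ge\ell M\frac{(s_2-s)^\alpha}{\Gamma(1+\alpha)} .
\]
With $\ell=\frac23m(S)\ge\frac23p_0h_0(1+S)^{-\alpha}$ and \eqref{eq:p0}, this gives $s_2-s\le\ell^{-1/\alpha}\le\frac\sigma8(1+S)$. For $S\ge1$, Step~1 gives $s_2\ge S-\frac1{16}(1+S)>\frac1{16}(1+S)$, so $s=0$ is impossible and $q<M/2$ somewhere on $[0,s_2]$. Let $s_1<s_2$ be the last time before $s_2$ with $q(s_1)=M/2$. Then $q\ge M/2$ on $[s_1,s_2]$, so $S-s_1\le\frac\sigma4(1+S)$. This implies $1+s_1\ge\frac12(1+S)$ and $S-s_1\le\sigma(1+s_1)$, and by \eqref{eq:slow}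
\begin{equation}\label{eq:frozen}
\tfrac32\ell\le m(s_2)\le m(s_1)\le\tfrac32\omega\ell .
\end{equation}
Also $s_1\ge S-\frac18(1+S)\ge S/2$ for $S\ge1$.

\emph{Step 3: $p-q^2=m+o(\ell)$ at $t\in\{s_1,s_2\}$.} By \eqref{eq:pform},
\[
p(t)-q(t)^2-m(t)=\int_0^tP_1(s)\bigl(q(t-s)^2-q(t)^2\bigr)\,\mathrm ds-e(t)q(t)^2 .
\]
The kernel $P_1$ has almost all its mass in $[0,\sqrt S]$, so we have to show that $q$ barely moves over such times. Let $S\ge64$ and $0\le s\le\sqrt S\le S/8$. As $t\ge S/2$, we have $t-s\ge t/2$. Write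
\[
q(t)-q(t-s)=\int_{t-s}^tg_\alpha(t-r)\,bq\,\mathrm dr-\int_0^{t-s}\bigl[g_\alpha(t-s-r)-g_\alpha(t-r)\bigr]bq\,\mathrm dr .
\]
The rate $b$ is small only at late times, so we split at $r=t/2$. For $r\ge t/2\ge S/4$ we have $b(r)\le2m(S/4)\le8(h_1/h_0)m(S)=C\ell$. The first integral is then at most $C\ell Mg_{1+\alpha}(s)$. So is the part $r\ge t/2$ of the second, because for every $Y\ge0$
\[
\int_0^Y\bigl[g_\alpha(y)-g_\alpha(y+s)\bigr]\mathrm dy=g_{1+\alpha}(Y)-g_{1+\alpha}(Y+s)+g_{1+\alpha}(s)\le g_{1+\alpha}(s).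
\]
For $r\le t/2$ we have $t-s-r\ge S/4-S/8=S/8$, so the bracket is at most $s\max_{y\ge S/8}|g_\alpha'(y)|\le CsS^{\alpha-2}$, while $\int_0^{t/2}bq\le2M\int_0^Sm\le CM(1+S)^{1-\alpha}$. Using $\ell=\frac23m(S)\le CS^{-\alpha}$, we obtain
\[
\sup_{s\le\sqrt S}|q(t)-q(t-s)|\le CM\bigl(\ell S^{\alpha/2}+S^{-1/2}\bigr)\le CM\bigl(S^{-\alpha/2}+S^{-1/2}\bigr)=o(M).
\]
Since $0\le q\le M$, $\int_0^{\sqrt S}P_1\le1$ and $\int_{\sqrt S}^tP_1\le e(\sqrt S)$,
\[
|p(t)-q(t)^2-m(t)|\le M^2\bigl(o(1)+e(\sqrt S)+e(S/2)\bigr)=o(\ell).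
\]

\emph{Step 4: the energy balance.} By \eqref{eq:frozen} and Step~3, $\frac12(p-q^2)^2$ is at least $(\frac98-o(1))\ell^2$ at $s_2$ and at most $(\frac98\omega^2+o(1))\ell^2$ at $s_1$. With \eqref{eq:square}, \eqref{eq:gain}, $q(s_2)=\sqrt\ell/2$ and $q(s_1)=\sqrt\ell/4$,
\[
R(p,q)(s_2)-R(p,q)(s_1)\ge\Bigl[\frac{33}{512}-\frac98(\omega^2-1)-o(1)\Bigr]\ell^2>0
\]
for small $\ell$, because $\frac98(1.01^2-1)<0.023<0.064<\frac{33}{512}$. \qed

\section{The planar flow on a rectangle: proof of Theorem~\ref{thm:B}}\label{sec:B}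

Fix $\ell,p_0,q_0,S,s_1,s_2$ and the solution $(p,q)$ of Proposition~\ref{prop:planar}. Fix $\bar u\in(0,1/\sqrt3)$, so $a=6\bar u^2-2<0$, and let $\kappa_*=-a/\varepsilon^2$ be the neutral eigenvalue.

For two modes of amplitude $\eta$ with decay rates $\eta$ and $\eta\ell$, the linear and the quadratic terms in \eqref{eq:mode1} are both of size $\eta^2$, and the natural time scale is $\eta^{-1/\alpha}$. If all other active modes are uniformly stable, they follow with amplitude $\eta^2$ and do not enter at leading order. We thus need two modes with eigenvalues near $\kappa_*$ such that the square of one contains the other, as the term $pq^2$ in $R$ demands. On an interval the eigenvalues $\kappa_k$ are separated, and this is why $d\ge2$. In the plane, the vectors $(\pm\frac{\sqrt3}2,\frac12)$ have length $1$ and their sum $(0,1)$ has length $1$; we choose the side lengths so that two cosine modes have these wave vectors, up to the factor $\sqrt{\kappa_*}$.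

\subsection{The domain and its modes}

For small $\eta>0$ let $\kappa_p,\kappa_q$ be the positive solutions of
\[
\kappa_p(\varepsilon^2\kappa_p+a)=\eta,\qquad\kappa_q(\varepsilon^2\kappa_q+a)=\eta\ell .
\]
The quadratic formula gives $\kappa_p=\bigl(|a|+\sqrt{a^2+4\varepsilon^2\eta}\bigr)/(2\varepsilon^2)=\kappa_*+O(\eta)$, and $\kappa_q=\kappa_*+O(\eta)$ with $\eta\ell$ in place of $\eta$. Let $\Omega=(0,L_1)\times(0,L_2)$ with
\[
\frac{\pi^2}{L_1^2}=\kappa_q-\frac{\kappa_p}4=\frac34\kappa_*+O(\eta),\qquad\frac{\pi^2}{L_2^2}=\frac{\kappa_p}4=\frac14\kappa_*+O(\eta).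
\]
The side lengths converge to positive limits as $\eta\to0$. The modes $\varphi_p=\varphi_{(0,2)}$ and $\varphi_q=\varphi_{(1,1)}$ have eigenvalues $\kappa_p$ and $\kappa_q$, hence rates $\lambda_p=\eta$ and $\lambda_q=\eta\ell$. In general $\kappa_n\ge(1-C\eta)\kappa_*(\frac34n_1^2+\frac14n_2^2)$.

The modes $(1,0)$ and $(0,1)$ have eigenvalues near $\frac34\kappa_*$ and $\frac14\kappa_*$ and are unstable with rates of order $1$. They would destroy the perturbation argument, and we exclude them by working in $\mathcal A^{\mathrm{ev}}$, which contains $\varphi_p$ and $\varphi_q$. For every other $n\ne0$ with $n_1+n_2$ even we have $\frac34n_1^2+\frac14n_2^2\ge3$: if $n_1=0$ then $n_2\ge4$, if $n_1=1$ then $n_2\ge3$, and if $n_1\ge2$ the first term is at least $3$. For these $n$ and small $\eta$, $\kappa_n\ge2\kappa_*$ and $\lambda_n=\varepsilon^2\kappa_n(\kappa_n-\kappa_*)\ge\frac12\varepsilon^2\kappa_n^2$, so Lemma~\ref{lem:conv}(a) holds with a constant independent of $\eta$.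

The product formula for cosines gives
\begin{equation}\label{eq:products}
\varphi_q^2=\tfrac14\bigl(1+\varphi_{(2,0)}+\varphi_p+\varphi_{(2,2)}\bigr),\qquad\varphi_p\varphi_q=\tfrac12\bigl(\varphi_q+\varphi_{(1,3)}\bigr),\qquad\varphi_p^2=\tfrac12\bigl(1+\varphi_{(0,4)}\bigr).
\end{equation}
So $(v_p\varphi_p+v_q\varphi_q)^2$ has $\varphi_p$-coefficient $\frac14v_q^2$ and $\varphi_q$-coefficient $v_pv_q$.

\subsection{Convergence to the planar flow}

The constants $c_1=1/(3\kappa_*\bar u)$ and $c_2=\sqrt2\,c_1$ normalize the couplings to those of \eqref{eq:planar}. Let $v$ be the solution of Proposition~\ref{prop:exist} with $v(0)=\eta(-c_1p_0\varphi_p+c_2q_0\varphi_q)$; it stays in $\mathcal A^{\mathrm{ev}}$. With the slow time $s=\eta^{1/\alpha}t$ write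
\[
v(t)=\eta\bigl(-c_1p^\eta(s)\varphi_p+c_2q^\eta(s)\varphi_q\bigr)+w(t),
\]
where $w$ contains the other modes, $w(0)=0$, $p^\eta(0)=p_0$, $q^\eta(0)=q_0$. Let $B=1+\max_{[0,S]}(|p|+|q|)$. We claim that for small $\eta$ and all $s\in[0,S]$
\begin{equation}\label{eq:boot2}
|p^\eta|+|q^\eta|\le2B,\qquad\|w\|\le\eta^{3/2},
\end{equation}
and moreover
\begin{equation}\label{eq:close}
\|w\|\le C\eta^2,\qquad|p^\eta-p|+|q^\eta-q|\le C\eta .
\end{equation}
At $s=0$ both inequalities in \eqref{eq:boot2} are strict. Assume \eqref{eq:boot2} on $[0,s']\subset[0,S]$. We derive \eqref{eq:close} on $[0,s']$ with $C$ independent of $s'$. For small $\eta$, \eqref{eq:close} implies \eqref{eq:boot2} with strict inequalities, and the claim follows by continuity.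

By \eqref{eq:boot2}, $\|v\|\le C\eta<1$, so $\widetilde N(v)=N(v)$ and $\|N(v)\|\le C\eta^2$ by \eqref{eq:Nbound}. Since $w(0)=0$, \eqref{eq:mode2} and Lemma~\ref{lem:conv}(a) give $\|w\|\le C\gamma*\|N(v)\|\le C\|\gamma\|_{L^1}\eta^2$. It matters here that $\gamma$ is integrable on $(0,\infty)$, because the time interval has length $\eta^{-1/\alpha}S$. Now all terms of $N(v)$ that contain $w$, and the cubic term, have norm $O(\eta^3)$, and \eqref{eq:products} yields
\[
N(v)_p=\tfrac32\bar uc_2^2\eta^2(q^\eta)^2+O(\eta^3),\qquad N(v)_q=-6\bar uc_1c_2\eta^2p^\eta q^\eta+O(\eta^3).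
\]
If $f(t)=\hat f(s)$, the substitution $s'=\eta^{1/\alpha}t'$ gives $(g_\alpha*f)(t)=\eta^{-1}(g_\alpha*\hat f)(s)$. Divide \eqref{eq:mode1} for $\varphi_p$ by $-\eta c_1$ and \eqref{eq:mode1} for $\varphi_q$ by $\eta c_2$, and use $\lambda_p=\eta$, $\lambda_q=\eta\ell$ and $\kappa_p,\kappa_q=\kappa_*+O(\eta)$. In the variable $s$,
\begin{align*}
p^\eta&=p_0+g_\alpha*\Bigl(-p^\eta+\frac{3\kappa_*\bar uc_2^2}{2c_1}(q^\eta)^2+O(\eta)\Bigr),\\
q^\eta&=q_0+g_\alpha*\bigl(-\ell q^\eta+6\kappa_*\bar uc_1p^\eta q^\eta+O(\eta)\bigr).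
\end{align*}
Here $3\kappa_*\bar uc_2^2/(2c_1)=3\kappa_*\bar uc_1=1$ and $6\kappa_*\bar uc_1=2$, so this is \eqref{eq:planar} up to errors $O(\eta)$. The right sides of the planar system are Lipschitz on the set $|p|+|q|\le2B$. Subtracting \eqref{eq:planar}, the function $d=|p^\eta-p|+|q^\eta-q|$ satisfies $d\le C\eta S^\alpha+Cg_\alpha*d$ on $[0,s']$, and Lemma~\ref{lem:voc}(a) gives $d\le C\eta$. This proves \eqref{eq:close} and the claim. Since $\|v\|<1$ for $s\le S$, Proposition~\ref{prop:exist} shows that $u=\bar u+v$ gives a weak solution on $[0,\eta^{-1/\alpha}S]$.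

\subsection{Convergence of the energy}

We have $\int\varphi_p^2=|\Omega|/2$ and $\int\varphi_q^2=|\Omega|/4$. By \eqref{eq:products} and orthogonality, $\int\varphi_p\varphi_q^2=\frac14\int\varphi_p^2=|\Omega|/8$ and $\int\varphi_p^3=\int\varphi_p^2\varphi_q=\int\varphi_q^3=0$. In \eqref{eq:energy}, the quadratic terms of $w$ are $O(\|w\|^2)$, the cubic terms that contain $w$ are $O(\eta^2\|w\|)$, and the quartic term is $O(\|v\|^4)$; by \eqref{eq:close} all of them are $O(\eta^4)$. With $v_p=-\eta c_1p^\eta$ and $v_q=\eta c_2q^\eta$, the remaining terms are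
\[
\frac12\cdot\frac\eta{\kappa_p}v_p^2\,\frac{|\Omega|}2+\frac12\cdot\frac{\eta\ell}{\kappa_q}v_q^2\,\frac{|\Omega|}4+2\bar u\cdot3v_pv_q^2\,\frac{|\Omega|}8 .
\]
By \eqref{eq:close} and $\kappa_p,\kappa_q=\kappa_*+O(\eta)$, uniformly in $s\in[0,S]$,
\begin{align*}
\mathcal E(u)-\mathcal E(\bar u)&=\eta^3|\Omega|\Bigl[\frac{c_1^2}{4\kappa_*}p^2+\frac{\ell c_2^2}{8\kappa_*}q^2-\frac34\bar uc_1c_2^2\,pq^2\Bigr]+O(\eta^4)\\
&=\eta^3|\Omega|\,\frac{c_1^2}{2\kappa_*}\,R(p,q)(s)+O(\eta^4),
\end{align*}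
where we used $c_2^2=2c_1^2$ and $\frac34\bar uc_1c_2^2=\frac{c_1^2}{2\kappa_*}\cdot3\kappa_*\bar uc_1=\frac{c_1^2}{2\kappa_*}$. Put $t_i=\eta^{-1/\alpha}s_i$. Since $|\Omega|$ is bounded below as $\eta\to0$ and $R(p,q)(s_2)-R(p,q)(s_1)$ is a fixed positive number, $\mathcal E(u(t_2))>\mathcal E(u(t_1))$ for all small $\eta$. This proves Theorem~\ref{thm:B} for $d=2$ with $u_0=\bar u+v(0)$, and Remark~\ref{rem:extra} gives the case $d=3$. \qed

\begin{thebibliography}{1}

\bibitem{FKW}
Marvin Fritz, Ustim Khristenko and Barbara Wohlmuth,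
\emph{Equivalence between a time-fractional and an integer-order gradient flow: The memory effect reflected in the energy},
arXiv:2106.10985 (2021).

\end{thebibliography}
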